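# Right orders on spherical Artin groups from twists on a plumbed surface

## Annuli plumbed along a tree, and the lifts of one boundary point

Let $\Gamma$ be a finite tree with vertex set $\Sigma$ and $n=|\Sigma|\ge 2$. For each $a\in\Sigma$ take an oriented annulus with core curve $c_a$. For each edge $\{a,b\}$ choose a small square in the annulus of $a$ and one in the annulus of $b$, and identify the two squares by an orientation-preserving map that makes a quarter turn, so that the core direction of one annulus becomes the transverse direction of the other. Use disjoint squares for different edges. The result is an oriented surface $S$, called the plumbing of the annuli along $\Gamma$. The curves $c_a,c_b$ meet transversely in one point if $a,b$ are adjacent, and are disjoint otherwise.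

The surface $S$ is compact and connected, $\partial S\neq\emptyset$, and since each annulus has Euler characteristic $0$ and each of the $n-1$ squares has Euler characteristic $1$, we get $\chi(S)=1-n<0$. It retracts by deformation onto $\bigcup_a c_a$, a union of circles arranged like a tree. Adding the circles one at a time, each new circle meets the previous union in one point, so the classes $[c_a]$ form a basis of $H_1(S;\mathbb Z)$, and likewise of $H_1(S;\mathbb F_2)$.

For example, if $\Gamma$ is a single edge, $S$ is two annuli crossing in one square, which is a torus with one hole; its homology has basis $[c_a],[c_b]$.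

Let $\mathrm{Mod}(S)$ be the group of isotopy classes, relative to $\partial S$, of orientation-preserving diffeomorphisms of $S$ that fix $\partial S$ pointwise. We now build a linearly ordered set on which $\mathrm{Mod}(S)$ acts.

Since $\chi(S)<0$, we may fix a hyperbolic metric on $S$ with geodesic boundary. The universal cover $\tilde S\subset\mathbb H^2$ is closed and convex, and nontrivial deck transformations are hyperbolic isometries. Use the projective model, in which geodesics are straight chords. The closure $\mathbb D$ of $\tilde S$ in the closed unit disc is compact, convex, and has nonempty interior, so it is a closed disc. Let $C$ be its frontier circle, with the counterclockwise cyclic order. A boundary geodesic of $\tilde S$ is a supporting line of the convex set $\tilde S$, so $\partial\tilde S\subset C$; the other points of $C$ are on the circle at infinity.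

Fix $x\in\partial S$, a lift $\tilde x$, and the component $\tilde\partial\ni\tilde x$ of $\partial\tilde S$. Identify $\pi_1(S,x)$ with the deck group by means of $\tilde x$. The stabilizer of $\tilde\partial$ is an infinite cyclic group $\langle\delta\rangle$. Put
$$J=C\setminus\overline{\tilde\partial},\qquad X=\{\gamma\tilde x:\gamma\in\pi_1(S,x)\}\setminus\tilde\partial\subset J. \tag{1}$$
The set $\overline{\tilde\partial}$ is a closed chord, a proper closed arc of $C$, so $J$ is an open interval; $X$ is countable. Order $J$ by declaring $y<z$ when $(\tilde x,y,z)$ is counterclockwise. To fix the picture, put $\tilde x$ at the bottom of the disc and $z$ at the top: an arc from $\tilde x$ to $z$ goes up, its left is the west, and the counterclockwise circuit from the bottom passes east, then top, then west. So the points of $J$ to the left of an arc in $\mathbb D$ from $\tilde x$ to $z\in J$ are exactly those $>z$.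

**Proposition 1.** For $f$ representing a class in $\mathrm{Mod}(S)$, let $\tilde f$ be the lift of $f$ fixing $\tilde x$. Then $f\mapsto\tilde f|_X$ is an action of $\mathrm{Mod}(S)$ on $(X,<)$ by order automorphisms. If $\tilde f$ fixes $X$ pointwise, then $f_*=\mathrm{id}$ on $\pi_1(S,x)$; in particular $f$ acts trivially on $H_1(S;\mathbb F_2)$.

**Step 1: $\tilde f$ preserves $X$.** On $\tilde\partial$, the map $\tilde f$ and the inclusion are two lifts of the same map to $\partial S$, since $f$ fixes $\partial S$ pointwise, and they agree at $\tilde x$. So $\tilde f$ is the identity on $\tilde\partial$. Moreover $\tilde f(\gamma\tilde x)=f_*(\gamma)\tilde x$. So $\tilde f$ permutes the orbit of $\tilde x$ and preserves $\tilde\partial$, hence it preserves $X$. Clearly $\widetilde{fg}=\tilde f\tilde g$.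

**Step 2: the action depends only on the isotopy class.** Let $f_t$ be an isotopy relative to $\partial S$. For $y\in X$ the path $t\mapsto\tilde f_t(y)$ covers the constant path at $x$, so it is constant.

**Step 3: the order is preserved.** The difficulty is that we want a statement about the circle $C$ while $\tilde f$ is a map of $\tilde S$ only; tripods carry the cyclic order into the interior. Let $p_1,p_2,p_3\in\partial\tilde S$ be distinct. Choose an interior point $o$ of $\mathbb D$ off the lines $p_ip_j$. By convexity each segment $op_i$ meets $C$ only in $p_i$, and the three segments leave $o$ in different directions, so they form an embedded tripod in $\tilde S$. Now consider any embedded tripod in $\tilde S$ with smooth legs, with distinct tangent directions at the center, with ends $p_1,p_2,p_3$, and otherwise in the interior. Its legs cut the disc $\mathbb D$ into three sectors. Direct the legs outward. The sector that lies to the left of leg $i$ near the center lies to its left all along the leg, so it contains the points of $C$ just counterclockwise after $p_i$. It is bounded by leg $i$, the counterclockwise next leg at the center, and the arc of $C$ from $p_i$ to the counterclockwise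 next end. So the cyclic order of the $p_i$ on $C$ equals the cyclic order of the legs at the center. The orientation-preserving diffeomorphism $\tilde f$ carries such tripods to such tripods and preserves the cyclic order of legs at the center. So it preserves the cyclic order on $\partial\tilde S$. Since it fixes $\tilde x$, it preserves the linear order on $X$.

**Step 4: what triviality of the action means.** Let $\tilde f$ fix $X$ pointwise. It also fixes $\tilde\partial$ pointwise, hence the whole orbit of $\tilde x$, so $f_*(\gamma)\tilde x=\tilde f(\gamma\tilde x)=\gamma\tilde x$ for all $\gamma$. Deck transformations act freely, so $f_*(\gamma)=\gamma$. Thus $f_*$ is the identity on $\pi_1$, hence on $H_1$. $\square$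

What is this for? A group acting on an ordered set inherits orderings from it, up to the kernel of the action. We shall make an Artin group act on $X$ through Dehn twists about the $c_a$, and use Proposition 1 to see that the kernel, although we shall not compute it, is small enough to be ordered by other means.

## Artin groups of spherical type and right-invariant orders

**Definition (Coxeter and Artin groups).** Let $\Sigma$ be a finite set and let $m_{ab}=m_{ba}\in\{2,3,\dots,\infty\}$ for $a\ne b$ in $\Sigma$. The Coxeter graph $\Gamma$ has vertex set $\Sigma$; $a,b$ are joined when $m_{ab}\ge3$, with label $m_{ab}$ when $m_{ab}\ge4$. With $\langle ab\rangle^m$ denoting the alternating word $aba\cdots$ of length $m$, the Artin group is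
$$A_\Gamma=\langle a\in\Sigma:\ \langle ab\rangle^{m_{ab}}=\langle ba\rangle^{m_{ab}}\text{ if }m_{ab}<\infty\rangle .$$
Adding the relations $a^2=1$ gives the Coxeter group $W=W_\Gamma$; write $\pi:A_\Gamma\to W$, $a\mapsto s_a$, and $P=\ker\pi$, the pure Artin group. The group $A_\Gamma$ is of spherical type if $W$ is finite, irreducible if $\Gamma$ is connected, and simply laced if all $m_{ab}\in\{2,3\}$.

The irreducible spherical types are $A_n,B_n,D_n,E_6,E_7,E_8,F_4,H_3,H_4,I_2(m)$. For instance $A_{A_1}=\mathbb Z$ with $P=\langle a^2\rangle$, and $A_{A_n}$ is the braid group on $n+1$ strands with $W$ the symmetric group $S_{n+1}$.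

**Definition (orders).** A group $G$ is right-orderable if it has a strict total order with $g<h\Rightarrow gk<hk$ for all $g,h,k$. It is bi-orderable if some such order also satisfies $g<h\Rightarrow kg<kh$.

The group $\mathbb Z$ is bi-orderable. A right-orderable group is torsion-free: if $g>1$ then $g^{k+1}>g^k$ for all $k\ge0$, so $g^k>1$ for $k\ge 1$, and similarly if $g<1$.

In Jamie Mulholland and Dale Rolfsen, "Local indicability and commutator subgroups of Artin groups", arXiv:math/0606116 (2006), it is recorded that the Artin groups of types $A,B,D,I$ are right-orderable (type $A$, the braid groups, by Dehornoy), and the question is posed for the rest: for which of the types $E_6,E_7,E_8,F_4,H_3,H_4$ can $A_\Gamma$ be right-ordered? The answer is all six.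

**Theorem A.** If $\Gamma$ is connected, simply laced and of spherical type, then $A_\Gamma$ is right-orderable. Moreover $A_{F_4},A_{H_3},A_{H_4}$ embed in $A_{E_6},A_{D_6},A_{E_8}$ respectively. Hence the Artin groups of types $E_6,E_7,E_8,F_4,H_3,H_4$ are all right-orderable.

Together with the types just recorded, and since products of right-orderable groups are right-orderable, every spherical-type Artin group is right-orderable. The same construction gives more.

**Theorem B.** Let $A_\Gamma$ be any spherical-type Artin group, possibly reducible.

1. $A_\Gamma$ has a right-invariant order with the subword property: $gah>gh$ for all $g,h\in A_\Gamma$, $a\in\Sigma$. In particular all nontrivial positive elements, and all their conjugates, are $>1$. The restriction of this order to the Artin monoid $A_\Gamma^+$ is a well-ordering.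
2. $A_\Gamma$ is bi-orderable if and only if $\Gamma$ has no edges, i.e. $A_\Gamma$ is free abelian.

Here $A_\Gamma^+$ is the monoid with the same presentation as $A_\Gamma$, and a positive element is one represented by a word in $\Sigma$ without inverses.

## How orders pass between groups

A right order on $G$ is the same as a subsemigroup $G_>$ with $G=G_>\sqcup\{1\}\sqcup G_>^{-1}$, via $g<h\iff hg^{-1}\in G_>$. Right invariance is automatic because $(hk)(gk)^{-1}=hg^{-1}$. We call the elements of $G_>$ positive for the order.

**(O1) Extensions.** If $K\lhd G$ and $K$, $G/K$ are right-orderable, then so is $G$. Take as positive those $g$ with $gK>1$, together with the positive elements of $K$. A product of two elements of the first kind is of the first kind; multiplying such an element on either side by an element of $K$ does not change its coset; trichotomy is clear.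

**(O2) Subgroups and products.** Subgroups are clear. For a product, well-order the index set and compare at the first nontrivial coordinate.

**(O3) Residual properties.** A group $G$ is residually right-orderable if each $g\neq1$ survives in some right-orderable quotient. Then $G$ embeds in the product of these quotients, so it is right-orderable by (O2).

**(O4) Nilpotent groups.** Finitely generated torsion-free nilpotent groups are poly-$\mathbb Z$, hence right-orderable by repeated use of (O1).

**(M)** I. Marin, *On the residual nilpotence of pure Artin groups*, J. Group Theory 9 (2006) 483–485: pure Artin groups of finite Coxeter type are residually torsion-free nilpotent.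

For spherical $\Gamma$, $P$ has finite index in a finitely generated group, so it and all its quotients are finitely generated. By (M), (O4) and (O3), $P$ is right-orderable.

**Proposition 2.** For every countable totally ordered set $(X,<)$, the group $\mathrm{Aut}(X,<)$ is right-orderable.

**Proof.** Enumerate $X=\{y_1,y_2,\dots\}$. Call $g\ne1$ positive if $gy_i>y_i$ for the least $i$ with $gy_i\ne y_i$. Trichotomy: $g$ and $g^{-1}$ have the same first moved point $y_i$, and $gy_i>y_i\iff g^{-1}y_i<y_i$. Semigroup: let $g,h$ be positive and $i$ the least index with $y_i$ moved by $g$ or $h$. Then $gh$ fixes $y_j$ for $j<i$. Also $hy_i\ge y_i$ and $gy_i\ge y_i$, not both equalities, so $ghy_i\ge gy_i\ge y_i$ with at least one strict inequality. So $gh$ is positive. $\square$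

## The groups of types $A_1$ and $A_2$, and two routes that stop at $E_6$

Type $A_1$ gives $\mathbb Z$, and two non-adjacent vertices give $\mathbb Z^2$. The first case with content is $A_2$: $\langle a,b\mid aba=bab\rangle$. Send every generator to $1\in\mathbb Z$ (the exponent sum) and look at the kernel $N$. Put $b=ta$. The relation becomes $ataa=taata$. Multiplying on the right by $a^{-3}$ and writing $t_i=a^ita^{-i}$, it reads $t_1=t_0t_2$, that is, $t_2=t_0^{-1}t_1$. Now let $F$ be the free group on $t_0,t_1$, and let $\sigma(t_0)=t_1$, $\sigma(t_1)=t_0^{-1}t_1$. This is an automorphism: its inverse is $t_1\mapsto t_0$, $t_0\mapsto t_0t_1^{-1}$. The semidirect product $F\rtimes\langle a\rangle$ with $a$ acting by $\sigma$ has the presentation $\langle t_0,t_1,a\mid at_0a^{-1}=t_1,\ at_1a^{-1}=t_0^{-1}t_1\rangle$; eliminating $t_1$ gives our presentation. So $N=F$ is free of rank $2$. Free groups are residually torsion-free nilpotent (Magnus), so $N$ is right-orderable, and $A_{A_2}$ is right-orderable by (O1).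

The natural plan is to repeat this for $E_6$: peel off the exponent sum, then map its kernel to $\mathbb Z$ or to a torsion-free nilpotent group, and continue. This stops at the second step. Use the Bourbaki numbering for $E_6,E_7,E_8$: a chain $1\text{-}3\text{-}4\text{-}5\text{-}6(\text{-}7\text{-}8)$, with $2$ attached to $4$. Let $G=A_\Gamma$. Adjacent generators are conjugate, since $(ab)a=b(ab)$, so $G/G'=\mathbb Z$ and the kernel of the exponent sum is $G'$. For every edge $\{a,b\}$ there is a vertex $c$ adjacent to neither $a$ nor $b$: take $c=6$ for the edges $1\text{-}3$ and $3\text{-}4$, and $c=1$ for all other edges. Then $ac^{-1}$ and $bc^{-1}$ lie in $G'$, and $[ac^{-1},bc^{-1}]=[a,b]$ because $c$ commutes with $a$ and $b$. So $a$ and $b$ commute in $G/G''$, and there $aba=bab$ gives $a=b$. As $\Gamma$ is connected, $G/G''$ is cyclic, so $G'=G''$. The kernel of the exponent sum is perfect: it has no nontrivial abelian quotient, hence no nontrivial nilpotent one, and there is nothing left to peel.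

The second plan uses (M): $P$ is right-orderable and $A_\Gamma/P=W$. Here (O1) cannot be applied, because $W$ is a nontrivial finite group, hence not right-orderable. Nor does a right-orderable subgroup of finite index suffice by itself: consider $\mathbb Z\subset\mathbb Z\times\mathbb Z/2$.

What we want, then, is a normal subgroup $K$ of $A_\Gamma$ with right-orderable quotient, such that $K$ is not much larger than a subgroup of $P$. The surface supplies it. Mapping classes have invisible parts on $X$ only if they are invisible on homology mod $2$, and homology mod $2$ is where $A_\Gamma$ acts through $W$.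

## The kernel of the action on $X$ lies over $\pm1$

From here until the folding section, $\Gamma$ is connected, simply laced and spherical, with $n\ge2$.

Let $Q=\bigoplus_a\mathbb Z\alpha_a$ be the root lattice, with $(\alpha_a,\alpha_a)=2$ and $(\alpha_a,\alpha_b)=-1$ or $0$ for $a\ne b$ adjacent or not. Textbook facts: the form is positive definite because $W$ is finite, and $W$ acts faithfully on $Q$ by isometries via $s_a(v)=v-(v,\alpha_a)\alpha_a$. The lattice is even: $(v,v)\in2\mathbb Z$. Also $\Gamma$ is a tree: if it contained a cycle with vertices $a_1,\dots,a_k$, then $v=\sum\alpha_{a_i}\ne0$ would satisfy $(v,v)\le 2k-2k=0$. So the surface $S$ is available.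

**Step 1: the Artin group acts on $X$.** Recall three facts on Dehn twists. Twists about disjoint curves commute. Twists of the same handedness about curves meeting transversely once satisfy the braid relation. The twist about $c$ acts on $H_1(S;\mathbb F_2)$ by $v\mapsto v+(v\cdot c)[c]$. Let $N_a$ be an annular neighborhood of $c_a$ in the interior of $S$. Identify $N_a$ with $\mathbb R/\mathbb Z\times[0,1]$ by an orientation-preserving map, with orientation $(\partial_\theta,\partial_s)$, and let $T_a$ be the twist supported in $N_a$ with
$$T_a(\theta,s)=(\theta-\rho(s),s), \tag{2}$$
where $\rho:[0,1]\to[0,1]$ is smooth and non-decreasing, $0$ near $0$ and $1$ near $1$. These twists all have the same handedness. So $a\mapsto T_a$ defines a homomorphism $\varphi:A_\Gamma\to\mathrm{Mod}(S)$, and by Proposition 1 we get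
$$\Phi:A_\Gamma\to\mathrm{Aut}(X,<),\qquad K=\ker\Phi .$$

If $K$ were trivial we would be done by Proposition 2. Nothing in the construction tells us that $\varphi$ is injective, so we do not try to show this; instead we bound $\pi(K)$.

**Step 2: on homology mod 2 the group acts through $W$.** Identify $Q/2Q$ with $H_1(S;\mathbb F_2)$ by $\alpha_a\leftrightarrow[c_a]$. The form mod $2$ becomes the intersection form: $(\alpha_a,\alpha_a)=2\equiv0=c_a\cdot c_a$, and for $a\neq b$ both are $1$ or $0$ according to adjacency. The action $v\mapsto v+(v\cdot c_a)[c_a]$ of $T_a$ is exactly $s_a$ mod $2$. So the action of $A_\Gamma$ on $H_1(S;\mathbb F_2)$ is the composite $A_\Gamma\xrightarrow{\pi}W\to GL(Q/2Q)$. By Proposition 1, every $w\in\pi(K)$ acts trivially on $Q/2Q$.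

**Step 3: an element of $W$ that is trivial mod 2 is $\pm1$.** Let $w$ be such an element and $\alpha$ a root, so $|\alpha|^2=2$. Then $w\alpha-\alpha=2v$ with $v\in Q$, and
$$4|v|^2=|w\alpha-\alpha|^2\le(2\sqrt2)^2=8 .$$
As $Q$ is even, $|v|^2\in\{0,2\}$. If $v=0$, then $w\alpha=\alpha$. If $|v|^2=2$, equality holds in the triangle inequality for two vectors of equal length, so $w\alpha=-\alpha$. Thus $w\alpha_a=\varepsilon_a\alpha_a$ with $\varepsilon_a=\pm1$ for each $a$. For adjacent $a,b$,
$$0\ne(\alpha_a,\alpha_b)=(w\alpha_a,w\alpha_b)=\varepsilon_a\varepsilon_b(\alpha_a,\alpha_b),$$
so $\varepsilon_a=\varepsilon_b$. As $\Gamma$ is connected, $w=\pm1$. We have shown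
$$\pi(K)\subset W\cap\{\pm1\}. \tag{3}$$

For type $A_2$ this is visible directly: $W=S_3$ permutes the three nonzero vectors of $H_1(S;\mathbb F_2)=\mathbb F_2^2$ faithfully, so $\pi(K)=1$ and $K\subset P$. But $-1$ can lie in $W$. In type $D_4$, with roots $\pm e_i\pm e_j$, the reflections in $e_1-e_2$ and $e_1+e_2$ have product negating $e_1,e_2$ only; multiplying by the analogous pair for $e_3,e_4$ gives $-1$. And $-1$ is always trivial mod $2$. So the homology argument cannot exclude it, and elements over $-1$ need a separate treatment.

## Counting reflections over $-1$

**Proposition 3.** The group $G:=\pi^{-1}(W\cap\{\pm1\})$ is right-orderable.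

The quotient $G/P$ has order at most $2$; when it is $2$, it has torsion and (O1) fails again. The remedy is visible in the rank-one group $A_{A_1}=\langle a\rangle$, where $W=\{\pm1\}$ and $G=A_{A_1}$: the quotient $G/P=\mathbb Z/2$ is not orderable, but it is the reduction mod $2$ of the exponent of $a$, and the exponent itself lives in $\mathbb Z$. So we look for a homomorphism from $G$ to a free abelian group that sees, mod $2$, whether an element lies over $-1$.

**Step 1: a refined exponent sum.** Let $R$ be the set of reflections of $W$ (the conjugates of the $s_a$), and let $W$ act on $\mathbb Z[R]$ by $w\cdot e_t=e_{wtw^{-1}}$. Send $a\mapsto(e_{s_a},s_a)\in\mathbb Z[R]\rtimes W$, where $(u,w)(u',w')=(u+w\cdot u',ww')$. A word $a_1\cdots a_k$ goes to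
$$\Big(\sum_ie_{t_i},\ s_{a_1}\cdots s_{a_k}\Big),\qquad t_i=s_{a_1}\cdots s_{a_{i-1}}s_{a_i}s_{a_{i-1}}\cdots s_{a_1}. \tag{4}$$
We check the relations. For $\langle ab\rangle^m$ with $m=m_{ab}$, $t_i=(s_as_b)^{i-1}s_a$ for $1\le i\le m$. Since $s_as_b$ has order $m$, these are the $m$ reflections of the dihedral group $\langle s_a,s_b\rangle$, each once. For $\langle ba\rangle^m$ we get $(s_bs_a)^{i-1}s_b=(s_as_b)^{-i}s_a$, the same set. For instance, when $m=3$ both words give $e_{s_a}+e_{s_b}+e_{s_as_bs_a}$. So we have a homomorphism $A_\Gamma\to\mathbb Z[R]\rtimes W$, $g\mapsto(u(g),\pi(g))$, with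
$$u(gh)=u(g)+\pi(g)\cdot u(h).$$

**Step 2: on $G$ the cocycle is a homomorphism.** The elements $\pm1$ are central in $W$, so they act trivially on $\mathbb Z[R]$. Hence $u|_G:G\to\mathbb Z[R]$ is a homomorphism to a free abelian group.

**Step 3: $\ker(u|_G)\subset P$.** Since $a^2\mapsto(2e_{s_a},1)$, the map $A_\Gamma\to\mathbb F_2[R]\rtimes W$ kills every $a^2$, so it factors through $W$. Hence $u(g)$ mod $2$ depends only on $\pi(g)$. Suppose $\pi(g)=-1$. Compute $u(g)$ mod $2$ with a reduced word for $-1\in W$; it is nonempty. For a reduced word of an element $w$ the $t_i$ are pairwise distinct: $t_jw$ is the word with letter $j$ deleted, and for $i<j$, $t_it_jw$ is the word with letters $i$ and $j$ deleted, so $t_i=t_j$ would give a shorter word for $w$. So $u(g)$ mod $2$ is a sum of distinct basis vectors, not zero. Therefore $g\in G$ and $u(g)=0$ force $\pi(g)=1$.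

**Step 4: assembling.** The group $\ker(u|_G)$ is a subgroup of $P$, hence right-orderable by (M), and $G/\ker(u|_G)$ is a subgroup of $\mathbb Z[R]$, hence free abelian and right-orderable. By (O1), $G$ is right-orderable. $\square$

**Proof of Theorem A, simply laced part.** By (3), $K\subset G$, so $K$ is right-orderable by Proposition 3. The quotient $A_\Gamma/K\cong\Phi(A_\Gamma)$ is right-orderable by Proposition 2. By (O1), $A_\Gamma$ is right-orderable. This covers $E_6,E_7,E_8$, and also $A_n$ $(n\ge2)$ and $D_n$; the remaining simply laced type $A_1$ gives $\mathbb Z$. $\square$

## Folding onto $F_4$, $H_3$, $H_4$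

The three remaining graphs have labels $4$ or $5$, so the argument above does not apply to them. We embed their groups in simply laced ones, sending a generator to a product of commuting generators. The model case is $B_2$, i.e. $m_{ab}=4$, inside $A_3$: $a\mapsto\sigma_1\sigma_3$, $b\mapsto\sigma_2$.

We use the following facts for spherical $\Gamma$ from **(BS)** Brieskorn–Saito, *Artin-Gruppen und Coxeter-Gruppen*, Invent. Math. 17 (1972). The monoid $A_\Gamma^+$ is cancellative. Say that $x$ divides $y$ if $y=xz$ with $z\in A_\Gamma^+$; any two elements have a least common multiple (lcm) for this left divisibility. The map $A_\Gamma^+\to A_\Gamma$ is injective, and every element of $A_\Gamma$ is $xy^{-1}$ with $x,y\in A_\Gamma^+$. For $T\subset\Sigma$, the lcm of $T$ is $\Delta_T$, the element represented by any reduced word of the longest element of $W_T$; by Matsumoto–Tits, two reduced words of one element of $W$ are equal in $A_\Gamma^+$. For instance $\mathrm{lcm}(a,b)=\langle ab\rangle^{m_{ab}}$ for $a\neq b$. The defining relations preserve length, so length is additive on $A_\Gamma^+$ and only $1$ has length $0$.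

**Lemma 4.** Let $m\ge2$, and split the vertices $1,\dots,m-1$ of the path $A_{m-1}$ into odd and even ones. Let $x,y\in A_{A_{m-1}}^+$ be the products of the odd and of the even generators. Then $\langle xy\rangle^m=\langle yx\rangle^m=\Delta$, with underlying words reduced.

**Proof.** We follow $m$ tokens under the position swaps in $S_m$. Consider rounds $t=t_0,t_0+1,\dots,t_0+m-1$, where round $t$ swaps the tokens in positions $i,i+1$ for all $i\equiv t$ mod $2$ with $1\le i<m$. Taking $t_0=1$ and $t_0=0$ gives the two words. Before round $t$, call a token at position $i$ right-moving if $i\equiv t$ mod $2$ and left-moving otherwise, and encode it by the site $i$, respectively $2m+1-i$, in $\mathbb Z/2m$. We claim that each round raises the site by $1$.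

* A right-mover at $i<m$ goes to $i+1$ and is still right-moving, since $i+1\equiv t+1$. A right-mover at $m$ is not swapped, since $m-1\not\equiv t$; it stays and becomes left-moving, with site $m+1$.
* A left-mover at $i>1$ has $i-1\equiv t$, so it goes to $i-1$, and it is still left-moving since $i-1\not\equiv t+1$. A left-mover at $1$ stays and becomes right-moving, with site $1=2m+1$.

After $m$ rounds the site has shifted by $m$. A token starting at position $i$, with site $i$ or $2m+1-i$, ends at site $i+m=2m+1-(m+1-i)$ or $m+1-i$. In both cases it is at position $m+1-i$. So the permutation is the longest element (an involution, so it does not matter whether we read the word or its reverse). The number of letters: for $m$ even there are $m/2$ rounds with $m/2$ letters and $m/2$ with $m/2-1$; for $m$ odd every round has $(m-1)/2$. In both cases the total is $m(m-1)/2$, the length of the longest element. So the word is reduced, and it represents $\Delta$ by (BS). $\square$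

For $m=4$ this says $(\sigma_1\sigma_3\sigma_2)^2=(\sigma_2\sigma_1\sigma_3)^2=\Delta$, which is the relation needed for the model case $B_2\to A_3$.

**Lemma 5.** Let $\Gamma,\Gamma'$ be spherical, $\Gamma'$ simply laced with vertex set $\Sigma'=\bigsqcup_{a\in\Sigma}\Sigma_a$, each $\Sigma_a$ nonempty with pairwise non-adjacent elements. Suppose that for $a\ne b$ the full subgraph on $\Sigma_a\cup\Sigma_b$ is a disjoint union of paths $A_{m_{ab}-1}$. Then $f(a)=\prod_{c\in\Sigma_a}c$ defines an injective homomorphism $f:A_\Gamma\to A_{\Gamma'}$.

**Step 1: $f$ is well defined and respects lcms of generators.** Let $a\ne b$. Edges in the subgraph on $\Sigma_a\cup\Sigma_b$ join $\Sigma_a$ to $\Sigma_b$, so on each path component $\Sigma_a,\Sigma_b$ induce the odd/even bipartition, in one order or the other. (For $m_{ab}=2$ the components are single vertices.) Different components commute, so by Lemma 4 applied to each component,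
$$\langle f(a)f(b)\rangle^{m_{ab}}=\Delta_{\Sigma_a\cup\Sigma_b}=\langle f(b)f(a)\rangle^{m_{ab}}\quad\text{in }A_{\Gamma'}^+ .$$
So $f$ is well defined on $A_\Gamma^+$ and on $A_\Gamma$. As $f(a)=\Delta_{\Sigma_a}=\mathrm{lcm}(\Sigma_a)$,
$$\mathrm{lcm}(f(a),f(b))=\mathrm{lcm}(\Sigma_a\cup\Sigma_b)=\Delta_{\Sigma_a\cup\Sigma_b}=f(\langle ab\rangle^{m_{ab}})=f(\mathrm{lcm}(a,b)). \tag{5}$$
For $a=b$ this is trivially true.

**Step 2: $f$ reflects divisibility.** We claim: for $x,y\in A_\Gamma^+$, if $f(x)$ divides $f(y)$ then $x$ divides $y$. Induct on the length of $y$. If $x=1$ this is clear. If $x\ne1$, then $f(x)\ne1$, so $f(y)\neq1$ and $y\ne1$. Write $x=ax'$, $y=by'$ with $a,b\in\Sigma$. Then $f(a)$ and $f(b)$ divide $f(y)$, so by (5) $f(\mathrm{lcm}(a,b))$ divides $f(y)$. Write $\mathrm{lcm}(a,b)=bz$. Canceling $f(b)$, $f(z)$ divides $f(y')$, so $z$ divides $y'$ by induction. Hence $a$ divides $bz$, which divides $by'=y$. Write $y=ay''$. Canceling $f(a)$, $f(x')$ divides $f(y'')$, so $x'$ divides $y''$ by induction, and $x=ax'$ divides $y$.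

**Step 3: injectivity.** If $f(x)=f(y)$ with $x,y\in A_\Gamma^+$, then $x$ and $y$ divide each other, and by additivity of length $x=y$. Now let $g\in\ker f$ and write $g=xy^{-1}$ with $x,y\in A_\Gamma^+$. Then $f(x)=f(y)$ in $A_{\Gamma'}$, hence in $A_{\Gamma'}^+$ by (BS). So $x=y$ and $g=1$. $\square$

**Step 4: the three foldings.** Use the numbering above, the chain $1\text{-}3\text{-}4\text{-}5\text{-}6(\text{-}7\text{-}8)$ with $2$ attached to $4$. A union of two classes with path components $A_{m-1}$ gives the label $m$.

* $F_4\to E_6$: classes $\{1,6\},\{3,5\},\{4\},\{2\}$. Consecutive unions are $A_2\sqcup A_2$ $(1\text{-}3,\ 6\text{-}5)$, $A_3$ $(3\text{-}4\text{-}5)$, and $A_2$ $(4\text{-}2)$; the other unions have no edges. The labels are $3,4,3$.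
* $H_4\to E_8$: classes $\{1,8\},\{3,7\},\{4,6\},\{2,5\}$. Consecutive unions are $A_2\sqcup A_2$ $(1\text{-}3,\ 8\text{-}7)$, $A_2\sqcup A_2$ $(3\text{-}4,\ 7\text{-}6)$, and $A_4$ $(2\text{-}4\text{-}5\text{-}6)$; the other unions have no edges. The labels are $3,3,5$.
* $H_3\to D_6$: the last three of these classes, on $\{2,3,4,5,6,7\}$. The full subgraph is the chain $7\text{-}6\text{-}5\text{-}4$ with $2$ and $3$ attached to $4$, which is $D_6$. The labels are $3,5$.

By the simply laced part, $A_{E_6},A_{E_8},A_{D_6}$ are right-orderable, hence so are their subgroups $A_{F_4},A_{H_4},A_{H_3}$. This completes the proof of Theorem A. $\blacksquare$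

## Every twist moves every point of $X$ weakly to the left

For Theorem B we return to the surface, with $\Gamma$ connected, simply laced, spherical and $n\ge2$, and study how a single twist moves the points of $X$.

**Lemma 6.** $\Phi(a)y\ge y$ for all $a\in\Sigma$, $y\in X$.

Write $c=c_a$, $N=N_a$, $T=T_a$, and let $\tilde T$ be the lift of $T$ fixing $\tilde x$. The lift is described by the deck transformations it applies on the pieces between the lifts of $N$.

**Step 1: strips, and where their ends are.** As $n\ge2$ and $\Gamma$ is connected, $c$ has algebraic intersection number $\pm1$ with some $c_b$, so $[c]$ has infinite order in $H_1(S;\mathbb Z)$. Hence the components of the preimage of $N$ are disjoint closed strips $\cong\mathbb R\times[0,1]$, each a universal cover of $N$. The stabilizer of a strip is generated by a hyperbolic isometry $\tau$ acting by $(\theta,s)\mapsto(\theta+1,s)$. The quotient of the strip by $\tau$ is compact, so the two ends of the strip converge to the two fixed points of $\tau$, which lie in $C$. We claim that these points are not in $\overline{\tilde\partial}$. They are at infinity, so they are not in $\tilde\partial$. Suppose one were an endpoint of $\tilde\partial$,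 i.e. a fixed point of $\delta$. By discreteness $\tau$ and $\delta$ would have a common nontrivial power, so a nonzero multiple of $[c]$ would be a multiple of the class of a boundary curve. This is impossible: boundary classes have intersection number $0$ with every class, while $c\cdot c_b=\pm1$.

**Step 2: near and far sides.** Let $\ell$ be the core line of a strip. It lies in the interior of $\tilde S$, and $\bar\ell$ is an arc in $\mathbb D$ joining two points of $C$. It cuts $\mathbb D$ into two components, each meeting $C$ in an open arc. The connected set $\overline{\tilde\partial}$ misses $\bar\ell$, so it lies on one side, the near side. Let $U$ be the other side, the far side, and $I=U\cap C\subset J$. Let $e_L,e_R$ be the ends of $\ell$ to the left and right as one crosses $\ell$ from the near to the far side; by Step 1 they lie in $J$. For $p\in I$ take an arc in $\mathbb D$ from $\tilde x$ to $p$, crossing $\ell$ exactly once, transversely, and otherwise interior to $\mathbb D$. The left half of $\ell$ starts on the left of this arc and never meets it again, so it lies to its left, and so does its limit $e_L$; likewise $e_R$ lies to its right. Since left means larger, $e_R<p<e_L$.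 Hence $I=(e_R,e_L)$.

**Step 3: the translation $\tau$ increases points of $I$.** Choose the generator $\tau$ of the stabilizer of the strip that translates $\ell$ toward $e_L$. It preserves orientation and $\ell$ with its direction, so it preserves both sides of $\ell$, and hence preserves $I$. It acts on $\bar I=[e_R,e_L]$ by an orientation-preserving, i.e. increasing, homeomorphism. Since $e_L$ is the attracting and $e_R$ the repelling fixed point of $\tau$, $\tau^kp\to e_L$ as $k\to+\infty$ for every $p\in I$. If $\tau p\le p$, then $\tau^kp\le p<e_L$ for all $k\ge0$, a contradiction. So
$$\tau p>p\quad\text{for all }p\in I. \tag{6}$$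

**Step 4: the chain of strips between $\tilde x$ and $y$.** Remove from $\tilde S$ the interiors $\mathbb R\times(0,1)$ of all strips; the components of what is left are called regions. Let $y\in X$. The points $\tilde x$ and $y$ lie on $\partial\tilde S$, so they lie in regions. Form the dual graph, with vertices the regions and edges the strips. It is connected, because a compact path meets only finitely many strips. Each strip separates: the regions on its two sides lie on opposite sides of its core line, so they cannot be joined without using that strip. So the dual graph is a tree. Its geodesic from the region of $\tilde x$ to that of $y$ is a sequence $R_0,N_1,R_1,\dots,N_k,R_k$ with $\tilde x\in R_0$ and $y\in R_k$, in which $N_j$ is adjacent to $R_{j-1}$ and $R_j$ and separates them. Let $\ell_j,U_j,I_j,\tau_j$ be the objects of Steps 2 and 3 for $N_j$. Since $\tilde\partial\subset R_0$, and $R_0,\dots,R_{j-1}$ are joined without crossing $\ell_j$, the region $R_{j-1}$ lies on the near side of $\ell_j$ and $R_j$ on the far side.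

**Step 5: crossing one strip.** Off $N$ the twist $T$ is the identity, so on each region a lift of $T$ covers the identity and agrees there with a single deck transformation. We claim: the lift $F$ of $T$ that is the identity on $R_{j-1}$ equals $\tau_j$ on $R_j$. Use coordinates $(\theta,s)$ on $N_j$ lifting those of $N$, and formula (2).

* If $R_{j-1}$ is on the side $s=0$, then $F(\theta,s)=(\theta-\rho(s),s)$, so $F$ shifts the side $s=1$ by $\theta\mapsto\theta-1$. When crossing toward increasing $s$, decreasing $\theta$ is to the left.
* If $R_{j-1}$ is on the side $s=1$, then $F(\theta,s)=(\theta+1-\rho(s),s)$, so $F$ shifts the side $s=0$ by $\theta\mapsto\theta+1$. When crossing toward decreasing $s$, increasing $\theta$ is to the left.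

In both cases $F$ agrees with $\tau_j$ on the line between $N_j$ and $R_j$, hence on $R_j$.

**Step 6: the formula for $\tilde T$.** We show $\tilde T=\tau_1\cdots\tau_j$ on $R_j$ by induction on $j$. For $j=0$, $\tilde T$ fixes $\tilde x\in R_0$, so it is the identity on $R_0$. If $\tilde T=\tau_1\cdots\tau_{j-1}$ on $R_{j-1}$, then $(\tau_1\cdots\tau_{j-1})^{-1}\tilde T$ is the lift of $T$ that is the identity on $R_{j-1}$, so by Step 5 it equals $\tau_j$ on $R_j$. Therefore
$$\tilde Ty=\tau_1\cdots\tau_ky. \tag{7}$$

**Step 7: the far sides are nested.** We show $U_{j+1}\subset U_j$. The line $\ell_j$ is joined to $R_j$ inside $N_j$, without crossing $\ell_{j+1}$, so $\ell_j$ lies on the near side of $\ell_{j+1}$. Thus $U_{j+1}$ is disjoint from $\ell_j$; being open in $\mathbb D$, it is also disjoint from the limit points $\bar\ell_j\setminus\ell_j$. It is connected and contains interior points of $R_{j+1}$, and these lie in $U_j$, because $R_{j+1}$ is joined to $R_j$ through $N_{j+1}$ without crossing $\ell_j$. So $U_{j+1}\subset U_j$, and $I_1\supset\dots\supset I_k\ni y$.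

**Step 8: conclusion.** By (6), $y<\tau_ky\in I_k\subset I_{k-1}$, then $\tau_ky<\tau_{k-1}\tau_ky\in I_{k-1}\subset I_{k-2}$, and so on. By (7), $\tilde Ty\ge y$, with equality if and only if $k=0$. $\square$

## The subword property and the well-ordering of the monoid

We prove Theorem B(1). In each case it suffices to find a right order in which every conjugate $gag^{-1}$ of every generator is $>1$: then $ga>g$, and right invariance gives $gah>gh$. Conversely, the subword property gives $ga>g$, so $gag^{-1}>1$.

**Step 1: simply laced connected, $n\ge2$.** Order $A_\Gamma$ as in the proof of Theorem A: $g$ is positive if $\Phi(g)$ is positive in the sense of the proof of Proposition 2, or if $g\in K$ is positive for a fixed right order on $K$. Let $a\in\Sigma$, $g\in A_\Gamma$. Since $n\ge2$, $\pi(a)=s_a\ne\pm1$, so $a\notin K$ by (3), and $\Phi(gag^{-1})\ne1$. By Lemma 6 and since $\Phi(g)$ preserves the order,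
$$\Phi(gag^{-1})y=\Phi(g)\,\Phi(a)\big(\Phi(g)^{-1}y\big)\ge\Phi(g)\Phi(g)^{-1}y=y\quad\text{for all }y\in X .$$
So the first moved point in the enumeration of $X$ moves up, and $gag^{-1}>1$. Note that this works for whatever enumeration was chosen, because $\Phi(gag^{-1})$ moves no point down.

**Step 2: the other irreducible types.** Type $A_1$ is $\mathbb Z$, with $a=1$ positive. The others are foldings of simply laced types, all of rank at least $2$ and thus covered by Step 1: $F_4,H_3,H_4$ by the previous section; $B_n$ is a folding of $A_{2n-1}$ with classes $\{i,2n-i\}$ $(i<n)$ and $\{n\}$, whose consecutive unions are $A_2\sqcup A_2$ or, for the last pair, $A_3$, while other unions have no edges; $I_2(m)$, $m\geq 3$, is a folding of $A_{m-1}$ with classes odd/even. Restrict the order along the embedding $f$ of Lemma 5: $g<h$ if and only if $f(g)<f(h)$. Since $f(a)$ is a nonempty product of generators, inserting them one at a time gives $f(g)f(a)f(h)>f(g)f(h)$.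

**Step 3: reducible types.** Order $A_{\Gamma_1}\times\dots\times A_{\Gamma_k}$ lexicographically, where the $\Gamma_i$ are the components of $\Gamma$. A conjugate $gag^{-1}$ of a generator has exactly one nontrivial coordinate, which is $>1$ by the irreducible case. So $gag^{-1}>1$.

**Step 4: positive elements.** A conjugate of a nontrivial positive element is a nonempty product of conjugates of generators, hence $>1$.

**Step 5: well-ordering.** Recall Higman's lemma: in every infinite sequence of words over a finite alphabet there are $i<j$ such that the $i$-th word is a scattered subword of the $j$-th, i.e. it arises by deleting letters. (For example, $ab$ is a scattered subword of $cacb$.) Let $g_1,g_2,\dots\in A_\Gamma^+$ be represented by positive words, and take such $i<j$. Inserting the missing letters one at a time, the subword property gives $g_i\le g_j$. So $A_\Gamma^+$ contains no infinite strictly descending sequence, and the order is a well-ordering on it. This proves Theorem B(1). $\blacksquare$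

## One edge rules out a bi-order

We prove Theorem B(2). If $\Gamma$ has no edges, $A_\Gamma$ is free abelian, hence bi-orderable (lexicographically).

Suppose $\Gamma$ has an edge $\{a,b\}$; since $\Gamma$ is spherical, $3\le m=m_{ab}<\infty$. We exhibit two distinct elements with equal powers. Put $E=\langle ab\rangle^m=\langle ba\rangle^m$. For $m$ even, $(ab)^{m/2}=E=(ba)^{m/2}$. For $m$ odd, the first $m$ letters of $(ab)^m$ end in $a$, so the remaining ones form $\langle ba\rangle^m$, and
$$(ab)^m=\langle ab\rangle^m\langle ba\rangle^m=E^2=\langle ba\rangle^m\langle ab\rangle^m=(ba)^m .$$
In a bi-ordered group $v<w$ implies $v^k<w^k$ for $k\ge1$, because inequalities can be multiplied; so $v^k=w^k$ forces $v=w$. But $ab\ne ba$, since $s_as_b$ has order $m\ge3$ in $W$ and so differs from its inverse $s_bs_a$. Therefore $A_\Gamma$ is not bi-orderable. $\blacksquare$
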